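\title{Substitutive sequences in factors of substitutive systems}

\begin{abstract}
Let $\varphi$ be a growing substitution, not necessarily primitive or of constant length, let $X_\varphi$ be its two-sided subshift, and let $\pi\colon X_\varphi\to Y$ be a factor map onto a subshift. A point $x$ is quasi-fixed if $T^n\varphi^m(x)=x$ for some $m\ge1$ and $n\in\mathbb Z$. We prove that a sequence $y\in Y$ is substitutive if and only if it is the image of a quasi-fixed point, and that all preimages of a nonperiodic substitutive sequence are quasi-fixed. For nonperiodic $y$ it is enough that one half of $y$ be morphic. The proof desubstitutes a point of $X_\varphi$ infinitely often and shows that the resulting address is eventually periodic: first for uniformly recurrent $y$, by comparing two block decompositions of $y$ at comparable scales, and then in general, by passing to the sequence of gaps, modulo a suitable prime, between the occurrences of a marker word.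
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal A$ be a finite alphabet, $\mathcal A^*$ the set of finite words over $\mathcal A$, $\varepsilon$ the empty word, and $T$ the left shift on $\mathcal A^{\mathbb Z}$, $(Tx)_n=x_{n+1}$. A \emph{substitution} is a map $\varphi\colon\mathcal A\to\mathcal A^*$, extended to words by concatenation. Throughout the paper every substitution is \emph{growing}: $|\varphi^n(a)|\to\infty$ as $n\to\infty$ for every letter $a$. In particular $\varphi(a)\ne\varepsilon$ for all $a$. We assume neither primitivity nor constant length. The substitution acts on one-sided sequences by concatenation and on $\mathcal A^{\mathbb Z}$ by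
\[
\varphi(\cdots x_{-1}.x_0x_1\cdots)=\cdots\varphi(x_{-1}).\varphi(x_0)\varphi(x_1)\cdots,
\]
where $\varphi(x_0)$ starts at coordinate $0$. The \emph{substitutive system} $X_\varphi$ is the set of all $x\in\mathcal A^{\mathbb Z}$ such that every finite word occurring in $x$ occurs in $\varphi^n(a)$ for some $n\ge0$ and $a\in\mathcal A$. It is a \emph{subshift}, that is, a closed $T$-invariant subset of a full shift $\mathcal B^{\mathbb Z}$ over a finite alphabet. A \emph{factor map} $\pi\colon X_\varphi\to Y$ onto a subshift $Y$ is a continuous surjection that commutes with the shift.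

A \emph{coding} is a letter-to-letter map between alphabets. A one-sided sequence is \emph{substitutive} if it is the image under a coding of a fixed point $\zeta=\sigma(\zeta)$ of some substitution $\sigma$, on any alphabet. A two-sided sequence $y$ is substitutive if both $(y_n)_{n\ge0}$ and $(y_{-n})_{n\ge1}$ are, and $y$ is \emph{periodic} if $T^py=y$ for some $p\ge1$.

A substitutive sequence is described by a finite amount of data, so there are only countably many of them, while $X_\varphi$ may well be uncountable. Which points of $X_\varphi$, and of its factors, are substitutive? Take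
\begin{equation}\label{eq:running}
\varphi\colon a\mapsto aba,\qquad b\mapsto bb,
\end{equation}
which is neither primitive nor of constant length. Since $\varphi^{n+1}(a)=\varphi^n(a)\,b^{2^n}\varphi^n(a)$, the system $X_\varphi$ contains the fixed points $\cdots bb.bb\cdots$ and $\cdots bbb.ababbaba\cdots$ of $\varphi$. A letter in the interior of an iterate of itself gives a second construction: $\varphi^2(a)=uav$ with $u=ab$ and $v=bbaba$, and the point
\[
x=\cdots\varphi^4(u)\,\varphi^2(u)\,u\,.\,a\,v\,\varphi^2(v)\,\varphi^4(v)\cdots\in X_\varphi
\]
satisfies $T^2\varphi^2(x)=x$. Its right half is a coding of the fixed point obtained from $\varphi^2$ by adding a letter $\star\mapsto\star v$, and the left half is obtained in the same way from right to left. Both constructions, and their shifts, are covered by one definition: a point $x$ is a \emph{quasi-fixed point} of $\varphi$ if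
\[
T^n\varphi^m(x)=x\qquad\text{for some } m\ge1 \text{ and } n\in\mathbb Z .
\]
Quasi-fixed points and their images under factor maps are substitutive (Proposition~\ref{prop:easy}), and the natural guess is that there is nothing else. The guess is not a formality. A substitutive $y\in Y$ comes with two substitutions, one for each half, that have no given relation to $\varphi$, and $\pi$ need not be injective, so that $y$ may not see all of a preimage $x$.

The two statements of the following theorem were posed as a conjecture in \cite{Kr}. They are known when $\varphi$ is primitive. When $\varphi$ has constant length $k\ge2$, they are known with ``substitutive'' replaced by ``$k$-automatic''.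

\begin{theorem}\label{thm:A}
Let $\varphi$ be a growing substitution and $\pi\colon X_\varphi\to Y$ a factor map onto a subshift $Y$.
\begin{enumerate}
\item[(1)] A sequence $y\in Y$ is substitutive if and only if $y=\pi(x)$ for some quasi-fixed point $x\in X_\varphi$ of $\varphi$.
\item[(2)] If $y\in Y$ is substitutive and nonperiodic, then all points of $\pi^{-1}(y)$ are quasi-fixed points of $\varphi$.
\end{enumerate}
\end{theorem}

The proof uses only one half of $y$, and a weaker property of that half. A morphism $\sigma\colon\mathcal D^*\to\mathcal D^*$, which may be nongrowing or erasing, is \emph{prolongable} on a letter $a$ if $\sigma(a)$ begins with $a$ and $|\sigma^n(a)|\to\infty$; then the words $\sigma^n(a)$ are prefixes of one infinite sequence $\sigma^\omega(a)$. A one-sided sequence is \emph{morphic} if it is a coding of such a sequence. If $\zeta$ is a fixed point of a growing substitution $\sigma$ with first letter $a$, then $\sigma^n(a)$ is a prefix of $\zeta$ for all $n$, so $\zeta=\sigma^\omega(a)$. Thus substitutive sequences are morphic.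

\begin{theorem}\label{thm:B}
Let $\varphi$, $\pi$, $Y$ be as in Theorem~\ref{thm:A}. For a nonperiodic $y\in Y$ the following are equivalent:
\begin{enumerate}
\item[(i)] $(y_n)_{n\ge0}$ is morphic;
\item[(ii)] $(y_{-n})_{n\ge1}$ is morphic;
\item[(iii)] $y$ is substitutive;
\item[(iv)] some $x\in\pi^{-1}(y)$ is quasi-fixed;
\item[(v)] all $x\in\pi^{-1}(y)$ are quasi-fixed.
\end{enumerate}
If $y\in Y$ is periodic, then some $x\in\pi^{-1}(y)$ is quasi-fixed. In \textup{(v)} nonperiodicity cannot be dropped.
\end{theorem}

\medskip\noindent\textbf{Outline of the proof.}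
A point $x\in X_\varphi$ can be written as a shift of $\varphi(x')$ with $x'\in X_\varphi$, and so on indefinitely. The letters and offsets seen at the origin form an \emph{address}, which plays the role of a digit expansion of $x$; an eventually periodic address forces $x$ to be quasi-fixed (Section~\ref{sec:towers}). The task is to show that the address is eventually periodic as soon as $y=\pi(x)$ is nonperiodic and has a morphic tail. Section~\ref{sec:example} does this by hand for the substitution \eqref{eq:running}. Section~\ref{sec:easy} proves the easy direction, and Section~\ref{sec:irrational} describes what a point with a non-eventually-periodic address looks like. If $y$ is uniformly recurrent (Section~\ref{sec:UR}), its tail is generated by a primitive substitution $\theta$, so it has two hierarchies of blocks, one from $\varphi$ and one from $\theta$. Linear recurrence shows that at comparable scales they can interlock in only finitely many ways, and a pigeonhole argument makes the address periodic. In general (Section~\ref{sec:general}), $y$ has long stretches in which part of its language is missing.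 We collapse them, keeping their lengths modulo a prime, and obtain a uniformly recurrent sequence that is still nonperiodic, still has a morphic tail, and carries the same address.

\section{Conventions and background}\label{sec:background}

For a finite word or sequence $w$ we write $w_{[i,j)}=w_i\cdots w_{j-1}$, with finite words and one-sided sequences indexed from $0$. A \emph{factor} is a finite block of consecutive letters; $\mathrm{Fact}(w)$ is the set of factors of a word $w$, $L(y)$ is the set of factors of a sequence $y$, $\mathrm{alph}(w)$ is the set of letters of $w$, and $|w|_b$ is the number of occurrences of the letter $b$. The orbit closure of $x\in\mathcal A^{\mathbb Z}$ is $\{x':L(x')\subset L(x)\}$. A morphism $\tau\colon\mathcal A^*\to\mathcal B^*$ is \emph{nonerasing} if $\tau(a)\neq\varepsilon$ for all letters $a$; it acts on $\mathcal A^{\mathbb Z}$ with $\tau(x_0)$ starting at coordinate $0$. A \emph{right tail} of $y$ is a sequence $y_{[i,\infty)}$. We write $f_N\asymp g_N$ if $c\,g_N\le f_N\le c'g_N$ for all $N\ge1$, with constants $0<c\le c'$.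

A one- or two-sided sequence is \emph{uniformly recurrent} if each of its factors occurs in all its factors of some length. A substitution $\theta$ is \emph{primitive} if there is $r\ge1$ such that every letter occurs in $\theta^r(z)$ for every letter $z$. A \emph{deterministic finite-state transducer} reads a one-sided sequence letter by letter, starting from a fixed initial state; at each step the current state and the letter read determine a finite output word and the next state, and the image of the sequence is the concatenation of the outputs. We use four results.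

\begin{enumerate}
\item[(F1)] The image of a morphic sequence under a deterministic finite-state transducer is finite or morphic \cite{De}, \cite[Thm.~7.9.1]{AS}. In particular, tails of morphic sequences are morphic.
\item[(F2)] A uniformly recurrent morphic sequence is of the form $\kappa(\zeta)$, where $\kappa$ is a coding and $\zeta$ is a fixed point of a primitive substitution \cite{Du13}.
\item[(F3)] Such a sequence $\kappa(\zeta)$ is \emph{linearly recurrent}: there is $K\ge1$ such that, for all $m\ge1$, every factor of length $m$ occurs in every factor of length at least $Km$ \cite{Du98,DHS}. Rounding up, we take $K$ to be an integer.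
\item[(F4)] (Morse--Hedlund) If a one-sided sequence has at most $m$ factors of length $m$ for some $m\ge1$, then it is eventually periodic.
\end{enumerate}

We often replace $\varphi$ by a power to stabilize some finite data. The tool is this: if $f$ is a self-map of a finite set and $f^{i+j}=f^i$ with $j\ge1$, then $f^p$ is idempotent whenever $p\ge i$ and $j\mid p$. So finitely many self-maps of finite sets have a common idempotent power, and all its multiples work as well.

\section{Towers and addresses}\label{sec:towers}

The system $X_{\varphi^m}$ can be smaller than $X_\varphi$. For $s\mapsto ac$, $a\mapsto a'a'$, $a'\mapsto aa$, $c\mapsto c'c'$, $c'\mapsto cc$ we have $\varphi^{2n+1}(s)=a^{4^n}c^{4^n}$, so $\cdots aa.cc\cdots\in X_\varphi$, while $ac$ occurs in no even iterate of a letter. Since we want to pass to powers freely, we apply the definition of a quasi-fixed point to all of $\mathcal A^{\mathbb Z}$, and we replace membership in $X_\varphi$ by a property that survives taking powers, namely the existence of a tower.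

From $\varphi(Tz)=T^{|\varphi(z_0)|}\varphi(z)$ it follows that $\varphi$ maps the $T$-orbit of $z$ into the $T$-orbit of $\varphi(z)$. A point $x$ is quasi-fixed if and only if $\varphi^m(x)$ lies in the orbit of $x$ for some $m\ge1$, and then $\varphi^{mj}(x)$ does for all $j\geq1$. Hence:
\begin{equation}\label{eq:qf}
\begin{array}{l}
\text{shifts of quasi-fixed points are quasi-fixed; if $z$ is quasi-fixed, so is $\varphi(z)$;}\\
\text{$x$ is quasi-fixed for $\varphi$ if and only if it is quasi-fixed for $\varphi^p$ $(p\ge1)$.}
\end{array}
\end{equation}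

\subsection*{Towers}
A \emph{tower over $\varphi$} is a sequence $(x^{(n)})_{n\ge0}$ in $\mathcal A^{\mathbb Z}$ together with integers $k_n$ such that
\[
x^{(n)}=T^{k_n}\varphi(x^{(n+1)}),\qquad 0\le k_n<|\varphi(x_0^{(n+1)})| .
\]
Put $a_n=x_0^{(n)}$ and write $\varphi(a_{n+1})=u_na_nv_n$ with $|u_n|=k_n$. The \emph{address} of the tower is the sequence of pairs $(a_{n+1},k_n)_{n\ge0}$. By analogy with digit expansions, the tower is \emph{rational} if its address is eventually periodic and \emph{irrational} otherwise. For $k\geq1$, the point $x^{(n)}$ is a shift of $\varphi^k(x^{(n+k)})$, and the occurrence of $\varphi^k(a_{n+k})$ in $x^{(n)}$ that covers coordinate $0$ is called \emph{central}. It reads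
\begin{equation}\label{eq:central}
\varphi^{k-1}(u_{n+k-1})\cdots\varphi(u_{n+1})\,u_n\;.\;a_n\;v_n\,\varphi(v_{n+1})\cdots\varphi^{k-1}(v_{n+k-1}).
\end{equation}
If infinitely many $u_n$ and infinitely many $v_n$ are nonempty, the central factors exhaust each $x^{(n)}$. Conversely, any sequence of pairs $(a_{n+1},k_n)$ with $\varphi(a_{n+1})=u_na_nv_n$, $|u_n|=k_n$, and with this nonemptiness property defines through \eqref{eq:central} a tower with that address, and all its points lie in $X_\varphi$.

A \emph{chain of length $P$} is a word of pairs $(b_1,j_0)(b_2,j_1)\cdots(b_P,j_{P-1})$ such that $0\le j_i<|\varphi(b_{i+1})|$ for all $i$ and $b_i$ is letter number $j_i$ of $\varphi(b_{i+1})$ for $1\le i<P$. Every factor of an address is a chain. Chains of length $P$ with top letter $b_P=b$ correspond bijectively to positions in $\varphi^P(b)$: a position lies in the image of exactly one letter of $\varphi^{P-1}(b)$, at a definite offset, and one continues upward.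

For $m\ge1$ the sequence $(x^{(mn)})_{n\geq0}$ is a tower over $\varphi^m$, the \emph{compressed} tower. By the bijection above, its address is obtained from the original one by cutting into blocks of length $m$ and renaming the blocks injectively. So a tower is rational if and only if the compressed tower is. Likewise $(x^{(n)})_{n\ge0}$ is rational if and only if $(x^{(\nu+n)})_{n\ge0}$ is.

\begin{lemma}\label{lem:tower}
If $x\in X_\varphi$, there is a tower over $\varphi$ with $x^{(0)}=x$ and all $x^{(n)}\in X_\varphi$.
\end{lemma}

\begin{proof}
It suffices to find $x'\in X_\varphi$ and $0\le k<|\varphi(x'_0)|$ with $x=T^k\varphi(x')$, and to iterate. For each $i$ let $x_{-i}\cdots x_i$ be a factor of $\varphi^{n_i}(b_i)$. Then $n_i\to\infty$, because the words $\varphi^n(b)$ with bounded $n$ have bounded length. For $n_i\ge1$ put $\omega_i=\varphi^{n_i-1}(b_i)$. The letter $x_0$ of the chosen occurrence in $\varphi(\omega_i)$ lies in the image of one letter of $\omega_i$, at some offset; index $\omega_i$ so that this letter has coordinate $0$. Then $\omega_i$ extends at least $i/\max_a|\varphi(a)|-1$ letters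 to each side. Along a subsequence the offset is a constant $k$ and $\omega_i$ converges to a point $x'$. Then $T^k\varphi(x')=x$, and the factors of $x'$ are factors of the words $\omega_i$, so $x'\in X_\varphi$.
\end{proof}

\subsection*{Reduction to codings}
By the Curtis--Hedlund--Lyndon theorem, a factor map between subshifts is a sliding block code: there are $s\ge0$ and a map $F$ on words of length $q=2s+1$ with $\pi(x)_i=F(x_{i-s}\cdots x_{i+s})$. Passing to blocks of length $q$ turns $F$ into a coding.

\begin{lemma}\label{lem:reduction}
Let $\pi\colon X_\varphi\to Y$ be a factor map, $x\in X_\varphi$ and $y=\pi(x)$. There are a growing substitution $\tilde\varphi$, a tower $(\tilde x^{(n)})$ over $\tilde\varphi$ and a coding $\tau$ such that $y=\tau(\tilde x^{(0)})$, and $x$ is quasi-fixed for $\varphi$ if and only if $\tilde x^{(0)}$ is quasi-fixed for $\tilde\varphi$.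
\end{lemma}

\begin{proof}
Extend $F$ arbitrarily to $\mathcal A^q$ and view it as a coding $\tau$ on the alphabet $\mathcal A^q$. Define $\beta\colon\mathcal A^{\mathbb Z}\to(\mathcal A^q)^{\mathbb Z}$ by $\beta(z)_i=z_i\cdots z_{i+q-1}$; this map is injective and commutes with $T$. For $w=w_0\cdots w_{q-1}\in\mathcal A^q$ let $\tilde\varphi(w)$ be the list of the blocks of length $q$ of $\varphi(w)$ that start at positions $0,\dots,|\varphi(w_0)|-1$; they exist since $|\varphi(w)|\ge|\varphi(w_0)|+q-1$. The first letters of the blocks in $\tilde\varphi(w)$ spell $\varphi(w_0)$, so by induction those of $\tilde\varphi^n(w)$ spell $\varphi^n(w_0)$, and $\tilde\varphi$ is growing. By construction $\tilde\varphi\beta=\beta\varphi$. Therefore $T^n\tilde\varphi^m\beta(z)=\beta(T^n\varphi^m(z))$, and $z$ is quasi-fixed for $\varphi$ if and only if $\beta(z)$ is quasi-fixed for $\tilde\varphi$.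

Let $(x^{(n)})$ be a tower over $\varphi$ with $x^{(0)}=T^{-s}x$ (Lemma~\ref{lem:tower}) and put $\tilde x^{(n)}=\beta(x^{(n)})$. Then $\tilde x^{(n)}=T^{k_n}\tilde\varphi(\tilde x^{(n+1)})$ and $k_n<|\varphi(x_0^{(n+1)})|=|\tilde\varphi(\tilde x_0^{(n+1)})|$, so this is a tower over $\tilde\varphi$. Finally $\tau(\tilde x^{(0)})_i=F(x_{i-s}\cdots x_{i+s})=y_i$, and $T^{-s}x$ is quasi-fixed if and only if $x$ is, by \eqref{eq:qf}.
\end{proof}

\subsection*{Rational towers}

\begin{lemma}\label{lem:backward}
If $f$ is a self-map of a finite set $S$ and $s_n=f(s_{n+1})$ for all $n\ge n_0$, then $(s_n)_{n\ge n_0}$ is periodic.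
\end{lemma}

\begin{proof}
Since $s_n=f^k(s_{n+k})$ for all $k$, each $s_n$ lies in $S_\infty=\bigcap_kf^k(S)$. The decreasing sets $f^k(S)$ stabilize, so $f(S_\infty)=S_\infty$ and $f$ permutes $S_\infty$. If $f^P$ is the identity on $S_\infty$, then $s_n=f^P(s_{n+P})=s_{n+P}$.
\end{proof}

\begin{lemma}\label{lem:rational}
If a tower $(x^{(n)})$ over $\varphi$ is rational, then $x^{(0)}$ is quasi-fixed.
\end{lemma}

\begin{proof}
It is enough to find $n_0\geq0$ and $P\ge1$ with $x^{(n_0)}=x^{(n_0+P)}$. Indeed, $x^{(n_0)}$ is a shift of $\varphi^P(x^{(n_0+P)})$, so it is then quasi-fixed, and $x^{(0)}$ is a shift of $\varphi^{n_0}(x^{(n_0)})$, so \eqref{eq:qf} applies.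

If infinitely many $u_n$ and infinitely many $v_n$ are nonempty, then $x^{(n)}$ is determined through \eqref{eq:central} by the terms $(a_{i+1},k_i)_{i\ge n}$ of the address, and eventual periodicity gives $n_0$ and $P$.

Suppose that $u_n=\varepsilon$ for $n\ge n_0$. The address now says nothing about the left halves, but $x^{(n)}=\varphi(x^{(n+1)})$ for $n\ge n_0$. So $a_n$ is the first letter of $\varphi(a_{n+1})$, and $b_n=x^{(n)}_{-1}$ is the last letter of $\varphi(b_{n+1})$. By Lemma~\ref{lem:backward}, $(a_n)_{n\geq n_0}$ and $(b_n)_{n\geq n_0}$ have a common period $P$. Around the origin, $x^{(n_0)}$ reads $\varphi^k(b_{n_0+k}).\varphi^k(a_{n_0+k})$ and $x^{(n_0+P)}$ reads $\varphi^k(b_{n_0+P+k}).\varphi^k(a_{n_0+P+k})$, which is the same word. As $\varphi$ is growing, these words exhaust both points.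

Suppose that $v_n=\varepsilon$ for $n\ge n_0$. Then $k_n+1=|\varphi(a_{n+1})|$, so $Tx^{(n)}=\varphi(Tx^{(n+1)})$, and the previous paragraph applied to the points $Tx^{(n)}$ gives $Tx^{(n_0)}=Tx^{(n_0+P)}$.
\end{proof}

The converse fails. For the substitution \eqref{eq:running}, the constant sequence $x^{(n)}=\cdots bb.bb\cdots$ is a tower for every choice of $k_n\in\{0,1\}$. A periodic sequence does not remember its address, and this is why nonperiodicity is assumed whenever we prove that a tower is rational.

\section{An example}\label{sec:example}

Let $\varphi$ be the substitution \eqref{eq:running}. Consider a tower with $a_n=a$ for all $n$. Then $k_n=2\epsilon_n$ with $\epsilon_n\in\{0,1\}$, according to which $a$ of $aba$ is chosen, and we assume that both values occur infinitely often. The point $x=x^{(0)}$ is not uniformly recurrent, since it contains arbitrarily long runs of $b$. We want to see why a finite description of a tail of $x$ should force $(\epsilon_n)$ to be eventually periodic.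

\medskip\noindent\emph{Collapsing the runs.} Deleting the runs of $b$ leaves the constant sequence $\cdots aa.aa\cdots$, which has forgotten the address. Recording the lengths of the runs needs an infinite alphabet. So we record the lengths modulo an integer. By the recursion $\varphi^{n+1}(a)=\varphi^n(a)\,b^{2^n}\varphi^n(a)$, the lengths are powers of $2$ and every second run has length $1$. Modulo $2$ we get a shift of $\cdots 1010\cdots$, again periodic. Modulo $3$ we do better. Let $\rho^{(n)}_k\in\{1,2\}$ be the length modulo $3$ of the run of $b$ that follows the $k$th letter $a$ of $x^{(n)}$, the $0$th one being at the origin. Since $\varphi(ab^r)=ab\,ab^{2r}$, we get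
\[
\rho^{(n)}=T^{\epsilon_n}\psi(\rho^{(n+1)}),\qquad \psi\colon 1\mapsto12,\quad 2\mapsto11 .
\]
This is a tower over a primitive substitution, with the same digits $\epsilon_n$. Moreover, a transducer that counts modulo $3$ computes a tail of $\rho^{(0)}$ from a tail of $x$, so by (F1) a morphic tail of $x$ gives a morphic tail of $\rho^{(0)}$.

\medskip\noindent\emph{Comparing two hierarchies.} Suppose that $\rho^{(0)}_{[i_0,\infty)}=\kappa(\zeta)$ with $i_0\geq0$, $\zeta=\theta(\zeta)$, and, to keep the example small, that $\theta$ has constant length $2$. Put $R_N=\rho^{(N)}_{[1,\infty)}$. Then $\rho^{(0)}_{[p_N,\infty)}=\psi^N(R_N)$ with $1\le p_N\le2^N$, and $p_N\to\infty$ because $\epsilon_n=0$ infinitely often. The words $\psi^N(1)$ and $\psi^N(2)$ differ exactly in their last letter, by induction on $N$. So, once $p_N\ge i_0$, the letter $(R_N)_n$ can be read off from the letter of $\zeta$ at position $2^Nn+c_N$, where $c_N=p_N-i_0+2^N-1<2\cdot 2^N$. As $\zeta=\theta^N(\zeta)$, this is letter number $c_N$ of $\theta^N(\zeta_n\zeta_{n+1})$. Hence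
\[
(R_N)_n=\Phi_N(\zeta_n\zeta_{n+1})\qquad(n\ge0)
\]
for a map $\Phi_N$ from pairs of letters to $\{1,2\}$. There are finitely many such maps, so $R_N=R_{N'}$ for some $N<N'$.

\medskip\noindent\emph{From equal tails to a periodic address.} We have $R_N=\hat v\,\psi(R_{N+1})$ with $|\hat v|=1-\epsilon_N$. In $\psi(R_{N+1})$ the letter $2$ occurs infinitely often, and only at odd positions. So $R_N$ determines $\epsilon_N$, then $R_{N+1}$ (as $\psi$ is injective), and so on. From $R_N=R_{N'}$ we get $\epsilon_{N+i}=\epsilon_{N'+i}$ for all $i\ge0$. The tower is rational and $x$ is quasi-fixed.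

\medskip
The general proof has the same three parts, and each loses a convenience. There is no single letter to mark the ends of the runs, and the modulus has to be found (Section~\ref{sec:general}). The blocks of the two hierarchies have unrelated lengths, so the maps $\Phi_N$ become finite automata, the \emph{tables} of Section~\ref{sec:tables}. And no unique readability is available, so the ambiguity has to be bounded instead (Sections~\ref{sec:finite} and~\ref{sec:loops}).

\section{Images of quasi-fixed points are substitutive}\label{sec:easy}

The class of codings of fixed points is visibly tied to a starting position. The following normal form removes this dependence.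

\begin{lemma}\label{lem:prefix}
A sequence $s\in\mathcal B^{\mathbb N}$ is substitutive if and only if
\begin{equation}\label{eq:form}
s=b\;\gamma\bigl(v\,\sigma(v)\,\sigma^2(v)\cdots\bigr)
\end{equation}
for a letter $b\in\mathcal B$, a growing substitution $\sigma$ on an alphabet $\mathcal D$, a nonempty word $v\in\mathcal D^*$ and a coding $\gamma\colon\mathcal D\to\mathcal B$. Deleting or adding a finite prefix preserves substitutivity.
\end{lemma}

\begin{proof}
A fixed point of $\sigma$ with first letter $a$ has $\sigma(a)=av$ with $v\ne\varepsilon$ by growth, and equals $a\,v\,\sigma(v)\cdots$; its codings have the form \eqref{eq:form}. Conversely, given \eqref{eq:form}, add a letter $\star$ with $\sigma(\star)=\star v$ and $\gamma(\star)=b$. The extended $\sigma$ is growing and $s=\gamma(\sigma^\omega(\star))$.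

To delete the first letter of $s$, write $v=v_1\cdots v_k$ and $v'=v_2\cdots v_k\sigma(v_1)\neq\varepsilon$. Then $v\sigma(v)\sigma^2(v)\cdots=v_1\,v'\sigma(v')\sigma^2(v')\cdots$, so the sequence $s_1s_2\cdots$ has the form \eqref{eq:form}. To add a letter $b_0$ in front, add a letter $\flat$ with $\sigma(\flat)=v$ and $\gamma(\flat)=b$. Then $b_0s=b_0\,\gamma(\flat\,\sigma(\flat)\sigma^2(\flat)\cdots)$.
\end{proof}

For a word $w$ let $w^R$ be its reversal, and let $\sigma^R(a)=\sigma(a)^R$ be the reversed substitution. Then $\sigma^n(w)^R=(\sigma^R)^n(w^R)$, so $\sigma^R$ is growing.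

\begin{lemma}\label{lem:shape}
Let $x\in\mathcal A^{\mathbb Z}$ be quasi-fixed for $\varphi$. There are a power $\sigma$ of $\varphi$ and $p\in\mathbb Z$ such that one of the following holds.
\begin{enumerate}
\item[(I)] $x_px_{p+1}\cdots$ is a fixed point of $\sigma$, and $x_{p-1}x_{p-2}\cdots$ is a fixed point of $\sigma^R$.
\item[(II)] $\sigma(x_p)=ux_pv$ with $u,v\ne\varepsilon$, and $T^px=\cdots\sigma^2(u)\sigma(u)u\,.\,x_p\,v\,\sigma(v)\sigma^2(v)\cdots$.
\end{enumerate}
In particular $\varphi$ has only countably many quasi-fixed points.
\end{lemma}

\begin{proof}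
Choose a power $\sigma$ of $\varphi$ with $T^n\sigma(x)=x$ for some $n$ and, by growth, $|\sigma(a)|\ge2$ for all $a$. Let $c(p)$ be the coordinate of $x=T^n\sigma(x)$ at which $\sigma(x_p)$ starts. Since $c(p+1)-c(p)=|\sigma(x_p)|\ge2$, the integer $c(p)-p$ is a strictly increasing function of $p\in\mathbb Z$. If $c(p)=p$ for some $p$, we are in case (I). Otherwise there is $p$ with $c(p)<p$ and $c(p+1)>p+1$. The block $\sigma(x_p)$ occupies $[c(p),c(p+1))$, which contains $p-1$, $p$ and $p+1$, so $\sigma(x_p)=ux_pv$ with $u,v\ne\varepsilon$. To the right, $x_{[p+1,\infty)}=v\,\sigma(x_{[p+1,\infty)})$, and iterating this identity gives $v\sigma(v)\sigma^2(v)\cdots$. To the left, $x_{(-\infty,p)}=\sigma(x_{(-\infty,p)})\,u$ gives $\cdots\sigma(u)u$.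

In case (I) the point $x$ is determined by $\sigma,p,x_{p-1},x_p$, and in case (II) by $\sigma,p,x_p,|u|$.
\end{proof}

\begin{proposition}\label{prop:easy}
If $x\in X_\varphi$ is quasi-fixed, then $\pi(x)$ is substitutive.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:reduction}, $y=\pi(x)$ is a coding of a quasi-fixed point $\tilde x$ of a growing substitution. Apply Lemma~\ref{lem:shape} to $\tilde x$. In case (I), $y_py_{p+1}\cdots$ and $y_{p-1}y_{p-2}\cdots$ are codings of fixed points. In case (II), $y_py_{p+1}\cdots$ has the form \eqref{eq:form} with $\sigma$ and $v$, and $y_py_{p-1}\cdots$ has this form with $\sigma^R$ and $u^R$. The two halves of $y$ differ from these sequences by finite prefixes, so Lemma~\ref{lem:prefix} applies.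
\end{proof}

\section{Irrational towers}\label{sec:irrational}

The main results are proved by contradiction from an irrational tower. Although $\varphi$ is not primitive, irrationality yields a substitute: the letters at the origin eventually stay in one set $C$ of letters that all produce one another, and these letters come back on both sides.

Call $\varphi$ \emph{normalized} if $\mathrm{alph}(\varphi^n(a))=\mathrm{alph}(\varphi(a))$ for all $a$ and $n\ge1$. Some power of any $\varphi$ is normalized: take an idempotent power of the map $S\mapsto\bigcup_{a\in S}\mathrm{alph}(\varphi(a))$ on subsets of $\mathcal A$. For normalized $\varphi$ write $a\to b$ if $b\in\mathrm{alph}(\varphi(a))$. This relation is transitive, since $a\to b\to c$ gives $c\in\mathrm{alph}(\varphi^2(a))$. Powers of $\varphi$ are normalized and define the same relation. Note also: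
\begin{equation}\label{eq:samealph}
\text{if } e\to e' \text{ then } \mathrm{alph}(\varphi(e'))\subset\mathrm{alph}(\varphi^2(e))=\mathrm{alph}(\varphi(e)).
\end{equation}

\begin{lemma}\label{lem:structure}
Let $\varphi$ be normalized and $(x^{(n)})$ an irrational tower over $\varphi$. There are $n_0$ and sets $C\subset\mathcal A_0\subset\mathcal A$ with the following properties.
\begin{enumerate}
\item[(a)] $a_n\in C$ for $n\ge n_0$; $c\to c'$ for all $c,c'\in C$; $\mathrm{alph}(\varphi^n(c))=\mathcal A_0$ for all $c\in C$ and $n\ge1$; and $\varphi(\mathcal A_0)\subset\mathcal A_0^*$.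
\item[(b)] Infinitely many $v_n$ contain a letter of $C$, and so do infinitely many $u_n$.
\item[(c)] The set $\mathcal L=\bigcup_{N\ge0}\mathrm{Fact}(\varphi^N(c))$ does not depend on $c\in C$ and satisfies $\varphi(\mathcal L)\subset\mathcal L$. For every $n$ we have $L(x^{(n)})=\mathcal L$, and each word of $\mathcal L$ occurs infinitely often in both halves of $x^{(n)}$. In particular $\mathrm{alph}(x^{(n)})=\mathcal A_0$.
\end{enumerate}
The sets $C,\mathcal A_0,\mathcal L$ do not change when the tower is compressed.
\end{lemma}

\begin{proof}
(a) Let $S$ be the set of letters that occur infinitely often in $(a_n)$, and let $a_n\in S$ for $n\ge n_0$. For $m>n$ the letter $a_n$ occurs in $\varphi^{m-n}(a_m)$, so $a_m\to a_n$. Hence $s\to s'$ for all $s,s'\in S$. Fix $s\in S$ and let $C=\{b:s\to b\to s\}$. By transitivity $C$ does not depend on $s$, it contains $S$, and $c\to s\to c'$ gives $c\to c'$ for $c,c'\in C$. By \eqref{eq:samealph}, $\mathcal A_0=\mathrm{alph}(\varphi(c))$ is the same for all $c\in C$, it contains $C$, and $\mathrm{alph}(\varphi(b))\subset\mathcal A_0$ for $b\in\mathcal A_0$.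

(b) Suppose that $v_n$ contains no letter of $C$ for $n\ge n_1\ge n_0$. Then $a_n=f(a_{n+1})$ for $n\geq n_1$, where $f(c)$ is the last letter of $C$ in $\varphi(c)$, and $k_n$ is the position of its last occurrence, a function of $a_{n+1}$. By Lemma~\ref{lem:backward} the tower is rational, a contradiction. For $u_n$ use the first letter of $C$ in $\varphi(c)$.

(c) For $c,c'\in C$ the word $\varphi^N(c')$ is a factor of $\varphi^{N+1}(c)$, so $\mathcal L$ does not depend on $c$; and $\varphi$ maps factors of $\varphi^N(c)$ to factors of $\varphi^{N+1}(c)$. By (b) the central factors $\varphi^k(a_{n+k})$ exhaust $x^{(n)}$, and they lie in $\mathcal L$ for $n+k\ge n_0$. So $L(x^{(n)})\subset\mathcal L$. Conversely, fix $c\in C$ and $N$. By \eqref{eq:central}, $x^{(n)}_{[1,\infty)}=v_n\varphi(v_{n+1})\varphi^2(v_{n+2})\cdots$. If $i>N$ and $v_{n+i}$ contains a letter $c_1\in C$, then $c$ occurs in $\varphi^{i-N}(c_1)$, so $\varphi^N(c)$ occurs in the block $\varphi^i(v_{n+i})$. There are infinitely many such $i$, and the blocks are disjoint. The same argument with $u_{n+i}$ treats the left half. The letters of $\mathcal L$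 form the set $\{c\}\cup\mathcal A_0=\mathcal A_0$.

Compression keeps the relation $\to$ and replaces $S$ by a nonempty subset, so $C$ and $\mathcal A_0$ are unchanged; and $\mathcal L=L(x^{(0)})$.
\end{proof}

This already settles periodic sequences.

\begin{proposition}\label{prop:periodic}
The orbit closure of every $x\in X_\varphi$ contains a quasi-fixed point. If $y\in Y$ is periodic, then some point of $\pi^{-1}(y)$ is quasi-fixed.
\end{proposition}

\begin{proof}
Take a tower with $x^{(0)}=x$ and compress it to a tower over a normalized power $\varphi_1$ of $\varphi$. If it is rational, $x$ itself is quasi-fixed by Lemma~\ref{lem:rational} and \eqref{eq:qf}. Otherwise, let $c\in C$ occur infinitely often in $(a_n)$. By Lemma~\ref{lem:structure}(b) there are $n<n'$ with $a_n=a_{n'}=c$ such that some $u_i$ and some $v_{i'}$ with $n\le i,i'<n'$ are nonempty. With $\sigma=\varphi_1^{n'-n}$, formula \eqref{eq:central} gives $\sigma(c)=UcV$ with $U,V\ne\varepsilon$. The point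
\[
x'=\cdots\sigma^2(U)\,\sigma(U)\,U\,.\,c\,V\,\sigma(V)\,\sigma^2(V)\cdots
\]
satisfies $T^{|U|}\sigma(x')=x'$. Its factors occur in the words $\sigma^j(c)=\sigma^{j-1}(U)\cdots U\,c\,V\cdots\sigma^{j-1}(V)$, so $L(x')\subset\mathcal L=L(x)$, and $x'$ lies in the orbit closure of $x$.

Now let $y$ be periodic, $x\in\pi^{-1}(y)$, and let $x'\in X_\varphi$ be a quasi-fixed point in the orbit closure of $x$. By continuity $\pi(x')$ lies in the orbit closure of $y$, which is the finite orbit of $y$. If $\pi(x')=T^jy$, then $T^{-j}x'\in\pi^{-1}(y)$ is quasi-fixed.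
\end{proof}

Twice in the sequel, $\mathcal A_0$ splits into ``good'' letters and a set of letters closed under $\varphi$, like $\{b\}$ in \eqref{eq:running}. The next lemma produces a family of longer and longer runs of the second kind between the same two good letters, like $ab^{2^s}a$.

\begin{lemma}\label{lem:runs}
In the setting of Lemma~\ref{lem:structure}, let $\mathcal A_0=G\sqcup H$ with $C\subset G$ and $H\ne\emptyset$. Assume that $\varphi(H)\subset H^*$ and that $\varphi(g)$ contains a letter of $G$ for every $g\in G$. Let $\lambda(g)$ and $\mu(g)$ be the last and the first letter of $G$ in $\varphi(g)$. For $\varphi^m$ the corresponding maps are $\lambda^m$ and $\mu^m$. If $\lambda$ and $\mu$ are idempotent, there are $g,g'\in G$, words $t,h\in H^*$ and a nonempty word $r_0\in H^*$ such that, with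
\[
r_{s+1}=t\,\varphi(r_s)\,h,
\]
we have $g\,r_s\,g'\in\mathcal L$ for all $s\ge0$.
\end{lemma}

\begin{proof}
Letters of $H$ produce no letter of $G$, so the last $G$-letter of $\varphi^m(g)=\varphi(\varphi^{m-1}(g))$ is the last $G$-letter of $\varphi(\lambda^{m-1}(g))$, by induction on $m$; the same holds for first letters and $\mu$.

The point $x^{(0)}$ contains a letter of $H$ and has letters of $C\subset G$ arbitrarily far on both sides. So $\mathcal L$ contains a word $g_0rg_0'$ with $g_0,g_0'\in G$ and $r\in H^*$ nonempty. Put $g=\lambda(g_0)$ and $g'=\mu(g_0')$. The part of $\varphi(g_0rg_0')\in\mathcal L$ from the last $G$-letter of $\varphi(g_0)$ to the first $G$-letter of $\varphi(g_0')$ is a word $gr_0g'$, where $r_0\in H^*$ contains $\varphi(r)\neq\varepsilon$. By idempotency $\lambda(g)=g$ and $\mu(g')=g'$, so $\varphi(g)$ ends with $gt$ and $\varphi(g')$ begins with $hg'$ for some $t,h\in H^*$. Thus $g\,r_{s+1}\,g'$ is a factor of $\varphi(g\,r_s\,g')$, and $\mathcal L$ is closed under $\varphi$ and under taking factors.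
\end{proof}

\section{The uniformly recurrent case}\label{sec:UR}

\begin{proposition}\label{prop:UR}
Let $\varphi$ be a growing substitution on $\mathcal A$, $(x^{(n)})$ a tower over $\varphi$, $\tau\colon\mathcal A^*\to\mathcal B^*$ a nonerasing morphism, and $y=\tau(x^{(0)})$. If $y$ is uniformly recurrent and nonperiodic and some right tail of $y$ is morphic, then the tower is rational.
\end{proposition}

We allow a nonerasing morphism instead of a coding because this is what the reduction in Section~\ref{sec:general} produces. For the rest of the section suppose that the tower is irrational. After compressing, $\varphi$ is normalized and Lemma~\ref{lem:structure} applies. Put $\tau_N=\tau\circ\varphi^N$. Then $y$ is a shift of $\tau_N(x^{(N)})$, so $\tau_N(w)\in L(y)$ for all $w\in\mathcal L$ and $N\geq0$.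

\subsection{Occurrences of a word are far apart}\label{sec:LR}

Tails of a uniformly recurrent sequence are uniformly recurrent and have the same factors. By (F1) and (F2) there is $i_0\ge0$ such that
\[
y^+:=y_{[i_0,\infty)}=\kappa(\zeta),\qquad\zeta=\theta(\zeta),
\]
with $\theta$ primitive and $\kappa$ a coding, and $L(y^+)=L(y)$. This is the only place where morphicity is used. No right tail of $y$ is eventually periodic: otherwise some tail has a period $p$, all words of $L(y)$ occur in it, and $T^py=y$. Let $K$ be the integer given by (F3) for $y^+$.

\begin{lemma}\label{lem:sep}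
Two distinct occurrences of a nonempty word $u$ in $y$ are at distance greater than $|u|/K$. Hence at most $K\Delta/|u|+1$ occurrences of $u$ start in an interval of diameter $\Delta$.
\end{lemma}

\begin{proof}
Suppose that the distance is $\delta\le|u|/K$. The two occurrences give $u_i=u_{i+\delta}$ for $0\le i<|u|-\delta$, so a factor of $u$ of length $\delta$ is determined by its starting position modulo $\delta$, and there are at most $\delta$ of them. Since $|u|\ge K\delta$, every word of $L(y)$ of length $\delta$ occurs in $u$. By (F4), $y^+$ is eventually periodic, a contradiction.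
\end{proof}

The lemma applies equally to occurrences inside a word of $L(y)$.

\subsection{Growth types}\label{sec:growth}

To compare the blocks $\tau_N(e)$ with the blocks $\kappa\theta^j(z)$ we need all of them to have about the same length. For $\theta$ this follows from primitivity. For $\varphi$ it can fail: in \eqref{eq:running}, $|\varphi^N(a)|=(N+2)2^{N-1}$ and $|\varphi^N(b)|=2^N$. We first describe the possible growth rates and then show that linear recurrence of $y$ excludes such a discrepancy.

\begin{lemma}\label{lem:growth}
Let $\varphi$ be normalized. For each letter $e$ there are a real $\alpha_e>1$ and an integer $d_e\ge0$ with $|\varphi^N(e)|\asymp N^{d_e}\alpha_e^N$.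
\end{lemma}

We call $(\alpha_e,d_e)$ the \emph{growth type} of $e$ and order growth types lexicographically. If $e$ has a smaller type than $e'$, then $|\varphi^N(e)|/|\varphi^N(e')|\to0$.

\begin{proof}
Write $e\sim e'$ if $e=e'$ or $e\to e'\to e$, and say that $b$ is \emph{below} $e$ if $e\to b$ and $b\not\sim e$. By transitivity of $\to$, the relation $\sim$ is an equivalence and ``below'' is a strict partial order. We prove the estimate with some $\alpha_e\ge1$ by induction along this order.

If $e\not\to e$, then $e$ is alone in its class, so all letters of the nonempty word $\varphi(e)$ are below $e$. As $|\varphi^{N+1}(e)|$ is the sum of $|\varphi^N(b)|$ over these letters, $e$ has the largest of their types.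

Let $e\to e$, and let $\Gamma$ be the class of $e$. Then $e'\to e\to e''$ for all $e',e''\in\Gamma$, so the matrix $A=(|\varphi(e')|_{e''})_{e',e''\in\Gamma}$ has positive integer entries. By the Perron--Frobenius theorem, $A^k/\alpha_0^k$ converges to a positive matrix, where $\alpha_0\ge1$ is the Perron eigenvalue. So all row sums of $A^k$ lie between two constant multiples of $\alpha_0^k$ for $k\ge0$. By \eqref{eq:samealph}, all $\varphi(e')$ with $e'\in\Gamma$ have the same alphabet $\Gamma\sqcup\Gamma'$, and the letters of $\Gamma'$ are below $e$. The vector $\mathbf l_N=(|\varphi^N(e')|)_{e'\in\Gamma}$ satisfies $\mathbf l_{N+1}=A\mathbf l_N+\mathbf g_N$, where $\mathbf g_N$ has entries $\sum_{b\in\Gamma'}|\varphi(e')|_b\,|\varphi^N(b)|$. Therefore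
\[
\mathbf l_N=A^N\mathbf l_0+\sum_{i<N}A^{N-1-i}\mathbf g_i .
\]
If $\Gamma'=\emptyset$, the entries of $\mathbf l_N$ are $\asymp\alpha_0^N$. Otherwise let $(\alpha,d)$ be the largest type in $\Gamma'$. Every entry of $\mathbf g_i$ lies between two constant multiples of $(i+1)^d\alpha^i$ for $i\ge0$, so the entries of $\mathbf l_N$ are
\[
\asymp\ \alpha_0^N+\sum_{i<N}\alpha_0^{N-1-i}(i+1)^d\alpha^i .
\]
If $\alpha<\alpha_0$, the series $\sum_i(i+1)^d(\alpha/\alpha_0)^i$ converges and this is $\asymp\alpha_0^N$. If $\alpha=\alpha_0$, it is $\asymp N^{d+1}\alpha_0^N$. If $\alpha>\alpha_0$, the sum lies between its last term $N^d\alpha^{N-1}$ and $N^d\alpha^{N-1}\sum_{j\geq0}(\alpha_0/\alpha)^j$, so the expression is $\asymp N^d\alpha^N$.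

Finally, by growth there is $m$ with $|\varphi^m(b)|\ge2$ for all $b$. Then $|\varphi^{mN}(e)|\ge2^N$, which forces $\alpha_e>1$.
\end{proof}

Since $\tau$ is nonerasing, $|\tau_N(e)|\asymp|\varphi^N(e)|$. Put $M_N=\max_{e\in\mathcal A_0}|\tau_N(e)|$.

\begin{lemma}\label{lem:balanced}
There is $\epsilon>0$ with $\epsilon M_N\le|\tau_N(e)|\le M_N$ for all $e\in\mathcal A_0$ and $N\ge1$.
\end{lemma}

\begin{proof}
Let $G$ be the set of letters of $\mathcal A_0$ of maximal growth type and $H=\mathcal A_0\setminus G$. There is $\epsilon>0$ with $|\tau_N(g)|\ge\epsilon M_N$ for $g\in G$ and $N\geq1$, while $|\tau_N(b)|/M_N\to0$ for $b\in H$. We have to show that $H=\emptyset$; suppose not.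

If $e\to b$, then $|\varphi^{N+1}(e)|\ge|\varphi^N(b)|$, so types do not increase along $\to$. Hence $\varphi(H)\subset H^*$, and $C\subset G$ because $c\to e$ for all $c\in C$ and $e\in\mathcal A_0$. If $g\in G$ had $\varphi(g)\in H^*$, then $|\tau_{N+1}(g)|=o(M_N)$, which is false. So the hypotheses of Lemma~\ref{lem:runs} hold. Replacing $\varphi$ by $\varphi^p$ replaces a type $(\alpha,d)$ by $(\alpha^p,d)$, so $G$ and $H$ do not change. As all $\alpha_e>1$, for large $p$ we have $|\tau_{N+p}(e)|\ge2|\tau_N(e)|$ for all $e$ and $N\ge1$. For this proof only, we compress the tower with such a $p$ that also makes $\lambda,\mu$ idempotent. Then $|\tau_{N+1}(w)|\ge2|\tau_N(w)|$ for all words $w$ and $N\ge1$.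

Let $g,g',r_s$ be as in Lemma~\ref{lem:runs}. The words $\tau_N(g\,r_s\,g')\in L(y)$ show the long block $\tau_N(g')$ after the long block $\tau_N(g)$ with many different short delays, and this is too much for Lemma~\ref{lem:sep}. In detail, put $J=2K^2$ and $d_s=|\tau_N(r_s)|$. Since $r_{s+1}$ contains $\varphi(r_s)$, we have $0<d_0<d_1<\dots<d_J$. Let $\eta=\min_{l\in G}|\tau_N(l)|\ge\epsilon M_N$. The word $r_J\in H^*$ does not depend on $N$, so we can choose $N$ with $d_J<\eta/(2K)$. Let $q$ be the suffix of length $\eta$ of $\tau_N(g)$, let $q'$ be the prefix of length $\eta$ of $\tau_N(g')$, and let $w_j$ be the prefix of length $2\eta$ of $q\,\tau_N(r_j)\,q'\in L(y)$, for $0\le j\le J$.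

All $w_j$ occur in one word of $L(y)$ of length $2K\eta$, each at a position where $q$ occurs. These positions lie in an interval of diameter $(2K-1)\eta$, so by Lemma~\ref{lem:sep} there are at most $K(2K-1)+1\le J$ of them. Hence $w_j=w_{j'}$ for some $j<j'$. The prefix $u$ of $q'$ of length $\eta-d_{j'}\ge\eta/2$ occurs in this word at positions $\eta+d_j$ and $\eta+d_{j'}$. Their distance is positive and less than $\eta/(2K)\le|u|/K$, contradicting Lemma~\ref{lem:sep}.
\end{proof}

\subsection{Tables}\label{sec:tables}

Let $R_N=x^{(N)}_{[1,\infty)}$, indexed from $0$, and let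
\[
p_N=\bigl|\tau\bigl(a_0v_0\varphi(v_1)\cdots\varphi^{N-1}(v_{N-1})\bigr)\bigr|-i_0 .
\]
By \eqref{eq:central}, $p_N\le|\tau_N(a_N)|\le M_N$, and $p_N\to\infty$ by Lemma~\ref{lem:structure}(b). From now on we consider only levels $N\ge1$ with $p_N\ge0$; for these, $y^+_{[p_N,\infty)}=\tau_N(R_N)$.

\medskip\noindent\emph{Matching the scales.} Let $\Lambda_j=\max_z|\theta^j(z)|$, and let $r\geq1$ be such that every $\theta^r(z)$ contains all letters. The alphabet of $\theta$ has at least two letters because $\zeta$ is not eventually periodic, so $|\theta^r(z)|\ge2$ and $\Lambda_j\to\infty$; also $(\Lambda_j)$ is nondecreasing and $\Lambda_{i+j}\le\Lambda_i\Lambda_j$. Put $Q_0=\Lambda_r$. Then $\Lambda_{j+1}\le Q_0\Lambda_j$, and $|\theta^j(z)|\ge\Lambda_j/Q_0$ for all $j,z$: for $j\ge r$ because $|\theta^j(z)|\ge\Lambda_{j-r}$, and for $j<r$ because $\Lambda_j\le Q_0$. Let $j=j(N)$ be the largest index with $\Lambda_j\le M_N$. Then $\Lambda_j>M_N/Q_0$. With the integer $Q=\max(Q_0^2,\lceil1/\epsilon\rceil)$, which does not depend on $N$, we have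
\begin{equation}\label{eq:scales}
|\tau_N(e)|,\ |\theta^{j(N)}(z)|\ \in\ [M_N/Q,\,M_N]\qquad(e\in\mathcal A_0,\ z\text{ a letter of }\theta).
\end{equation}
Since $\zeta=\theta^j(\zeta)$, the sequence $y^+$ is the concatenation of the blocks $\kappa\theta^{j(N)}(\zeta_s)$, the block number $s$ starting at $\Gamma_N(s)=|\theta^{j(N)}(\zeta_{[0,s)})|$.

\medskip\noindent\emph{States.} We want to describe the position of a block $\tau_N(e)$ relative to the $\theta$-blocks by data from a finite set that does not depend on $N$. The offset itself grows with $N$, but by Lemma~\ref{lem:sep} only boundedly many offsets are possible, so we record the rank of the offset among them.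

Let $\mathcal W$ be the set of factors of $\zeta$ of length $Q+1$. Fix $N$ and $j=j(N)$. For $w\in\mathcal W$ and $e\in\mathcal A_0$ let $O_N(w,e)$ be the set of integers $o$ with $0\le o<|\theta^j(w_0)|$ such that $\tau_N(e)$ occurs in $\kappa\theta^j(w)\in L(y)$ at position $o$. By Lemma~\ref{lem:sep} and \eqref{eq:scales}, $|O_N(w,e)|\le KQ+1$. For every $o<|\theta^j(w_0)|$, \eqref{eq:scales} gives
\begin{equation}\label{eq:fits}
o+|\tau_N(e)|<|\theta^j(w_0)|+Q\cdot M_N/Q\le|\theta^j(w)| .
\end{equation}
A \emph{state} is a triple $\sigma=(w,e,i)$ with $w\in\mathcal W$, $e\in\mathcal A_0$, $1\le i\le KQ+1$. It \emph{exists at level $N$} if $|O_N(w,e)|\ge i$, and then it represents the $i$th smallest element $o$ of $O_N(w,e)$. For such a state, by \eqref{eq:fits} there is a unique $\delta=\delta_N(\sigma)\in\{0,\dots,Q\}$ with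
\[
|\theta^j(w_{[0,\delta)})|\le o+|\tau_N(e)|<|\theta^j(w_{[0,\delta+1)})| ,
\]
and we put $o'=o+|\tau_N(e)|-|\theta^j(w_{[0,\delta)})|$; see Figure~\ref{fig:state}. For $w'\in\mathcal W$ and $e'\in\mathcal A_0$ let $\iota_N(\sigma,w',e')$ be the rank of $o'$ in $O_N(w',e')$, or the symbol $\bot$ if $o'\notin O_N(w',e')$. The \emph{table} of $N$ consists of the set of states existing at level $N$ and the functions $\delta_N$ and $\iota_N$. There are only finitely many possible tables.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\draw (0,1) rectangle (2.6,1.7); \node at (1.3,1.35) {$\kappa\theta^j(w_0)$};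
\draw (2.6,1) rectangle (4.6,1.7); \node at (3.6,1.35) {$\kappa\theta^j(w_1)$};
\draw (4.6,1) rectangle (7.6,1.7); \node at (6.1,1.35) {$\kappa\theta^j(w_2)$};
\draw (7.6,1) rectangle (10.2,1.7); \node at (8.9,1.35) {$\kappa\theta^j(w_3)$};
\draw (1.2,0) rectangle (5.8,0.7); \node at (3,0.35) {$\tau_N(e)$};
\draw (5.8,0) rectangle (9.2,0.7); \node at (7.5,0.35) {$\tau_N(e')$};
\draw[dashed] (0,1) -- (0,-0.5);
\draw[dashed] (4.6,1) -- (4.6,-0.5);
\draw[<->] (0,-0.3) -- (1.2,-0.3); \node at (0.6,-0.6) {$o$};
\draw[<->] (4.6,-0.3) -- (5.8,-0.3); \node at (5.2,-0.6) {$o'$};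
\end{tikzpicture}
\caption{The same stretch of $y^+$ cut into blocks in two ways: by the primitive substitution $\theta$ (top) and by $\tau_N=\tau\varphi^N$ (bottom). The block $\tau_N(e)$ starts at offset $o$ in the block of $w_0$, and the next block starts at offset $o'$ in the block of $w_\delta$, here with $\delta=2$. A table records $\delta$ and the ranks of $o$ and $o'$ among the possible offsets.}
\label{fig:state}
\end{figure}

\medskip\noindent\emph{Runs.} Write $R_N=e_0e_1\cdots$. The block $\tau_N(e_n)$ starts in $y^+$ at $P_n=p_N+|\tau_N(e_0\cdots e_{n-1})|$. Let $s_n$ be defined by $\Gamma_N(s_n)\le P_n<\Gamma_N(s_n+1)$ and put $w^{(n)}=\zeta_{[s_n,s_n+Q+1)}$. The word $\kappa\theta^j(w^{(n)})$ occurs in $y^+$ at $\Gamma_N(s_n)$, and by \eqref{eq:fits} it covers the block $\tau_N(e_n)$. So $P_n-\Gamma_N(s_n)$ belongs to $O_N(w^{(n)},e_n)$, with some rank $i_n$, and $\sigma_n=(w^{(n)},e_n,i_n)$ exists at level $N$. The sequence $(s_n,\sigma_n)_{n\ge0}$ is the \emph{run} of $N$. Since $P_{n+1}=P_n+|\tau_N(e_n)|$, the definitions give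
\begin{equation}\label{eq:run}
s_{n+1}=s_n+\delta_N(\sigma_n),\qquad i_{n+1}=\iota_N(\sigma_n,w^{(n+1)},e_{n+1})\ne\bot .
\end{equation}
Moreover $s_0M_N/Q\le\Gamma_N(s_0)\le p_N\le M_N$, so $s_0\le Q$. By the pigeonhole principle there is an infinite set $\mathcal N$ of levels that have the same table and the same initial pair $(s_0,\sigma_0)$.

\begin{lemma}\label{lem:transfer}
$\tau_N(R_{N'})=y^+_{[p_N,\infty)}$ for all $N,N'\in\mathcal N$.
\end{lemma}

\begin{proof}
Let $(s_n,\sigma_n)$ with $\sigma_n=(w^{(n)},e_n,i_n)$ be the run of $N'$, so $R_{N'}=e_0e_1\cdots$. We interpret this run at level $N$ and show by induction that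
\[
o_n:=p_N+|\tau_N(e_0\cdots e_{n-1})|-\Gamma_N(s_n)\quad\text{is the $i_n$th element of }O_N(w^{(n)},e_n).
\]
For $n=0$ this holds because $(s_0,\sigma_0)$ is also the initial pair of the run of $N$. Assume it for $n$. Then $\sigma_n$ represents $o_n$ at level $N$. The relations \eqref{eq:run} hold for $N'$, and the two tables agree, so $\delta:=\delta_N(\sigma_n)=s_{n+1}-s_n$ and $\iota_N(\sigma_n,w^{(n+1)},e_{n+1})=i_{n+1}$. The latter says that $o_n+|\tau_N(e_n)|-|\theta^{j(N)}(w^{(n)}_{[0,\delta)})|$ is the $i_{n+1}$th element of $O_N(w^{(n+1)},e_{n+1})$. This number equals $o_{n+1}$, because $\Gamma_N(s_{n+1})=\Gamma_N(s_n)+|\theta^{j(N)}(w^{(n)}_{[0,\delta)})|$.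

Since $\kappa\theta^{j(N)}(w^{(n)})$ occurs in $y^+$ at $\Gamma_N(s_n)$, the word $\tau_N(e_n)$ occurs in $y^+$ at $\Gamma_N(s_n)+o_n=p_N+|\tau_N(e_0\cdots e_{n-1})|$ for every $n$.
\end{proof}

\subsection{Finitely many tails}\label{sec:finite}

By Lemma~\ref{lem:transfer}, all $R_{N'}$ with $N'\in\mathcal N$ have the same image under $\tau_N$. The map $\tau_N$ need not be injective, but each $R_{N'}$ is itself made of long blocks $\varphi^k(e)$, and these have few places to go.

\begin{lemma}\label{lem:finite}
The set $\{R_{N'}:N'\in\mathcal N\}$ has at most $|\mathcal A_0|^2(K/\epsilon+1)$ elements.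
\end{lemma}

\begin{proof}
Fix $N\in\mathcal N$. Let $R_{N_1},\dots,R_{N_J}$ with $N_i\in\mathcal N$ be distinct, with distinct prefixes of length $D$, and choose $k\geq1$ with $|\varphi^k(e)|\ge D$ for all letters $e$. For $N'=N_i$ put $e=x_0^{(N'+k)}$ and $e'=x_1^{(N'+k)}$. Then $R_{N'}$ begins with $X\varphi^k(e')$, where $X$ is the suffix of the central factor $\varphi^k(e)$ to the right of the origin. These prefixes have length at least $D$, so the $J$ triples $(e,e',X)$ are distinct. By Lemma~\ref{lem:transfer}, $\tau_{N+k}(e')$ occurs in $y^+$ at position $p_N+|\tau_N(X)|$, where $0\le|\tau_N(X)|\le|\tau_{N+k}(e)|\le M_{N+k}$. Since $|\tau_{N+k}(e')|\ge\epsilon M_{N+k}$, Lemma~\ref{lem:sep} leaves at most $K/\epsilon+1$ values of $|\tau_N(X)|$ for given $e'$. As $\tau_N$ is nonerasing, $e$ and $|\tau_N(X)|$ determine the suffix $X$.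
\end{proof}

\subsection{End of the proof of Proposition~\ref{prop:UR}}\label{sec:loops}

By Lemma~\ref{lem:finite} there are an infinite set $\mathcal N'\subset\mathcal N$, a sequence $R$ and a letter $a$ with $R_N=R$ and $a_N=a$ for all $N\in\mathcal N'$. The sequence $R$ is not eventually periodic, because $\tau_N(R)$ is a right tail of $y$. This gives a weak form of unique readability:
\begin{equation}\label{eq:unique}
\text{if } R=V\varphi^P(R)=V'\varphi^P(R), \text{ then } |V|=|V'|.
\end{equation}
Indeed, otherwise $V'=VV''$ with $V''\ne\varepsilon$, say; then $\varphi^P(R)=V''\varphi^P(R)=V''V''\cdots$, and $R$ is eventually periodic.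

For $N<N'$ in $\mathcal N'$ let $\chi$ be the chain formed by the terms $(a_{i+1},k_i)$, $N\le i<N'$, of the address, and $P=N'-N$. It marks an occurrence of $a$ in $\varphi^P(a)=UaV$, and $R=V\varphi^P(R)$, since $x^{(N)}$ is a shift of $\varphi^P(x^{(N')})$. The chain leads from $a$ to $a$, so its $n$-fold concatenation $\chi^n$ is again a chain. It marks the occurrence of $a$ in
\[
\varphi^{nP}(a)=\varphi^{(n-1)P}(U)\cdots\varphi^P(U)\,U\;a\;V\,\varphi^P(V)\cdots\varphi^{(n-1)P}(V),
\]
and the part $V_n$ to the right of it satisfies $R=V_n\varphi^{nP}(R)$, by iterating $R=V\varphi^P(R)$.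

Fix $N_0<N_1$ in $\mathcal N'$, with chain $\chi_1$ of length $P_1=N_1-N_0$. Let $N_2>N_0$ be any element of $\mathcal N'$, and let $\chi_2$ be the chain of length $P_2=N_2-N_0$ for the pair $N_0<N_2$. The chains $\chi_1^{P_2}$ and $\chi_2^{P_1}$ mark two positions in $\varphi^{P_1P_2}(a)$. By \eqref{eq:unique} the parts to the right have the same length, so the positions coincide, and $\chi_1^{P_2}=\chi_2^{P_1}$ because a position determines its chain. Thus $\chi_2$, the first $P_2$ terms of the address from index $N_0$ on, is a prefix of $\chi_1\chi_1\chi_1\cdots$. As $N_2$ can be arbitrarily large, the address has period $P_1$ from index $N_0$ on. This contradicts irrationality and proves Proposition~\ref{prop:UR}. \qed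

\section{The general case}\label{sec:general}

\begin{proposition}\label{prop:general}
Let $\varphi$ be a growing substitution on $\mathcal A$, $(x^{(n)})$ a tower over $\varphi$, $\tau\colon\mathcal A\to\mathcal B$ a coding, and $y=\tau(x^{(0)})$. If $y$ is nonperiodic and some right tail of $y$ is morphic, then the tower is rational.
\end{proposition}

Suppose that the tower is irrational, compress it so that $\varphi$ is normalized, and use Lemma~\ref{lem:structure}. Put $\tau_n=\tau\circ\varphi^n$. Since $\tau$ is a coding, $L(y)=\tau(\mathcal L)=\bigcup_{n}\mathrm{Fact}(\tau_n(c))$ for each $c\in C$, and every word of $L(y)$ occurs infinitely often in both halves of $y$. For each $N$, the point $y$ is a shift of $\tau_N(x^{(N)})$; the images $\tau_N(e)$ of the letters of $x^{(N)}$ are the \emph{blocks of level $N$} of $y$.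

\subsection{Full and deficient letters}\label{sec:EZ}

What can prevent uniform recurrence is a long stretch of $y$ produced by letters that do not generate the whole language of $y$. For $b\in\mathcal A_0$ put $L_b=\bigcup_{n\ge0}\mathrm{Fact}(\tau_n(b))\subset L(y)$, and let
\[
E=\{b\in\mathcal A_0:L_b=L(y)\}\supset C,\qquad Z=\mathcal A_0\setminus E
\]
be the sets of \emph{full} and \emph{deficient} letters. In \eqref{eq:running}, with $\tau$ the identity and $C=\{a\}$, we have $E=\{a\}$ and $Z=\{b\}$. If $b\to b'$, then $\tau_n(b')$ is a factor of $\tau_{n+1}(b)$, so $L_{b'}\subset L_b$. Hence $\varphi(Z)\subset Z^*$. In the example the letter $a$ marks the places where $y$ is not inside a deficient stretch. In general this role is played by a marker word $W$.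

\begin{lemma}\label{lem:EZ}
\begin{enumerate}
\item[(a)] If $Z\ne\emptyset$, there are a nonempty word $W\in L(y)$ and an integer $n_W$ such that, for all $n\ge n_W$, we have $|\tau_n(b)|\ge|W|$ for all letters $b$, and $W$ does not occur in $\tau_n(u)$ for any $u\in Z^*$.
\item[(b)] For each $f\in E$ the word $\varphi(f)$ contains a letter of $E$.
\item[(c)] For each $V\in L(y)$ there is $N_V$ with $V\in\mathrm{Fact}(\tau_n(f))$ for all $f\in E$ and $n\ge N_V$.
\item[(d)] If $Z\ne\emptyset$ and $f\in E$, then the number of occurrences of $W$ in $\tau_n(f)$ and the number of letters of $E$ in $\varphi^n(f)$ tend to infinity with $n$.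
\item[(e)] The sets $E$ and $Z$ do not change when the tower is compressed.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $b\in Z$ choose $w_b\in L(y)\setminus L_b$. Let $W_0$ be a factor of $y$ containing all $w_b$, and let $W$ be a factor of $y$ containing two disjoint occurrences of $W_0$. By growth there is $n_W$ with $|\tau_n(b)|\ge|W|$ for all $b$ and $n\ge n_W$. For such $n$, an occurrence of $W$ in $\tau_n(u)$ meets at most two consecutive blocks, and at most one of the two occurrences of $W_0$ in it crosses the boundary between them. So $W_0$ occurs in $\tau_n(b)$ for a letter $b$ of $u$. If $b\in Z$, this gives $w_b\in L_b$, which is false.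

(b) If $Z=\emptyset$, there is nothing to prove, as $\varphi(f)$ is a nonempty word over $\mathcal A_0$. Let $Z\neq\emptyset$ and suppose that $\varphi(f)\in Z^*$. By (a), $\tau_n(f)=\tau_{n-1}(\varphi(f))$ does not contain $W$ for $n>n_W$. So only finitely many words of $L_f$ contain $W$, whereas infinitely many words of $L(y)$ do.

(c) Let $f\in E$. By (b) there is a sequence $f\to f_1\to f_2\to\cdots$ in $E$. Some letter $g$ repeats, and transitivity gives $f\to g\to g$. As $L_g=L(y)$, the word $V$ occurs in some $\tau_n(g)$. For $n'>n$ the letter $g$ occurs in $\varphi^{n'-n}(g)$, so $V$ occurs in $\tau_{n'}(g)$, which is a factor of $\tau_{n'+1}(f)$. Take the maximum over the finitely many $f$.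

(d) The first claim follows from (c), applied to factors $V$ of $y$ with many occurrences of $W$. The number of $E$-letters in $\varphi^n(f)$ is nondecreasing by (b). Suppose that it is bounded by $B$. For $n\ge n_W$ write $\tau_n(f)=\tau_{n_W}(\varphi^{n-n_W}(f))$. By (a) every occurrence of $W$ meets the block of an $E$-letter, so it starts in such a block or fewer than $|W|$ positions before it. This allows at most $B(\max_e|\tau_{n_W}(e)|+|W|)$ occurrences, contradicting the first claim.

(e) For $f\in E$, part (c) gives $\bigcup_n\mathrm{Fact}(\tau_{mn}(f))=L(y)$. For $b\in Z$, $\bigcup_n\mathrm{Fact}(\tau_{mn}(b))\subset L_b\ne L(y)$.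
\end{proof}

If $Z=\emptyset$, we are done. For $V\in L(y)$, all blocks of level $N_V$ contain $V$ and have bounded length, so $y$ is uniformly recurrent, and Proposition~\ref{prop:UR} shows that the tower is rational, a contradiction.

From now on $Z\ne\emptyset$. The pair $G=E$, $H=Z$ satisfies the hypotheses of Lemma~\ref{lem:runs}. Using (e), we compress the tower so that the maps $\lambda,\mu$ of that lemma and the maps sending a letter $b$ to the first and to the last letter of $\varphi(b)$ are idempotent. We then fix $W$ and $n_W$ for this $\varphi$, and $g,g',t,h,r_s$ as in Lemma~\ref{lem:runs}. The first letter $z$ of $r_s$ is the same for all $s\ge1$. Indeed, it is the first letter of $t$ if $t\ne\varepsilon$; if $t=\varepsilon$, it is the image of the first letter of $r_0$ under the $s$th power of the idempotent first-letter map. In the same way, with $h$ and the last-letter map, the last letter $z'$ of $r_s$ is the same for all $s\ge1$.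

The positions $\cdots<q_{-1}<q_0<q_1<\cdots$ at which $W$ starts in $y$ are called \emph{marks}; they are unbounded in both directions. The following description of the marks is used three times.

\begin{lemma}\label{lem:marks}
Let $N\ge\max(n_W,N_W)$, where $N_W$ is given by Lemma~\ref{lem:EZ}(c) for $V=W$. Let $f\varrho f'$ be a factor of $x^{(N)}$ with $f,f'\in E$ and $\varrho\in Z^*$, and consider the corresponding blocks of level $N$ of $y$.
\begin{enumerate}
\item[(a)] Relative to the start of the block of $f$, the marks in this block are the positions less than $|\tau_N(f)|$ at which $W$ starts in $\tau_N(f\bar z)$, where $\bar z$ is the first letter of $\varrho f'$. There is at least one.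
\item[(b)] If $\varrho\neq\varepsilon$ has last letter $z_2$, then, relative to the start of the block of $f'$, the marks in the blocks of $\varrho$ are the numbers $p<0$ such that $W$ starts in $\tau_N(z_2f')$ at position $|\tau_N(z_2)|+p$. They satisfy $p>-|W|$.
\item[(c)] The first mark in the block of $f'$ is the start of the first occurrence of $W$ in $\tau_N(f')$.
\end{enumerate}
\end{lemma}

\begin{proof}
All blocks have length at least $|W|$, so an occurrence of $W$ that starts in a block ends in this block or in the next one. This gives (a), together with $W\in\mathrm{Fact}(\tau_N(f))$. By Lemma~\ref{lem:EZ}(a), an occurrence that starts in $\tau_N(\varrho)$ cannot end there, so it starts in the block of $z_2$ and ends in the block of $f'$; conversely, $W$ does not occur in $\tau_N(z_2)$. This gives (b). An occurrence that starts in the block of $f'$ and leaves it starts later than any occurrence inside it, which gives (c).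
\end{proof}

\subsection{The gap sequence}\label{sec:gaps}

For a prime $\ell$ define
\[
\hat y_\ell=(q_{k+1}-q_k \bmod\ell)_{k\in\mathbb Z}\in(\mathbb Z/\ell)^{\mathbb Z}.
\]
A deficient stretch, however long, contributes a bounded number of letters to $\hat y_\ell$.

\begin{lemma}\label{lem:gapUR}
For every prime $\ell$, the sequence $\hat y_\ell$ is uniformly recurrent and has a morphic right tail.
\end{lemma}

\begin{proof}
Let $\hat V=(\hat y_\ell)_{[k,k+i)}$ with $i\geq1$, and let $V=y_{[q_k,\,q_{k+i}+|W|)}$. If $V$ occurs in $y$ at position $P$, the marks in $[P,P+|V|-|W|]$ are the starts of $W$ inside this occurrence, so their gaps spell $\hat V$. Let $N\ge\max(n_W,N_W,N_V)$. Letters of $C\subset E$ occur infinitely often on both sides of $x^{(N)}$, so the starting points of the blocks of $E$-letters cut $\mathbb Z$ into finite intervals. Each interval contains an occurrence of $V$, inside its first block, and at most $B=\max_f|\tau_N(f)|+|W|$ marks, by Lemma~\ref{lem:marks}(a),(b). Any $2B+1$ consecutive marks meet at least three intervals, so they include all marks of one interval. Hence $\hat V$ occurs in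 every factor of $\hat y_\ell$ of length $2B$.

Consider the transducer that reads a morphic right tail of $y$ and stores the last $|W|$ letters read, whether $W$ has already been seen, and the number modulo $\ell$ of letters read since the end of the last occurrence of $W$. It outputs this number at the end of every occurrence of $W$ after the first one, and the empty word otherwise. Consecutive ends differ by the same amount as consecutive starts, so the output is a right tail of $\hat y_\ell$. It is infinite, hence morphic by (F1).
\end{proof}

The danger is that $\hat y_\ell$ is periodic, as it is for $\ell=2$ in Section~\ref{sec:example}. The words $g\,r_s\,g'$ show gaps of unbounded size after a fixed past. Their differences satisfy a linear recurrence, and for all but finitely many primes the recurrence can be run backward modulo $\ell$, so that they cannot all vanish eventually.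

\begin{lemma}\label{lem:prime}
There is a prime $\ell$ such that $\hat y_\ell$ is not periodic.
\end{lemma}

\begin{proof}
Let $M=(|\varphi(b')|_b)_{b,b'\in Z}$ be the incidence matrix of $\varphi$ on $Z$, let $\mathbf u_s=(|r_s|_b)_{b\in Z}$ be the column vector that counts the letters of $r_s$, and let $\mathbf 1$ be the row vector of ones. As $\tau$ is a coding, $\rho_s(N):=|\tau_N(r_s)|=\mathbf 1M^N\mathbf u_s$. From $r_{s+1}=t\varphi(r_s)h$ we get $\mathbf u_{s+1}=M\mathbf u_s+\mathbf c$ with $\mathbf c$ independent of $s$, so $\mathbf u_{s+1}-\mathbf u_s=M^s(\mathbf u_1-\mathbf u_0)$ and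
\[
\rho_{s+1}(N)-\rho_s(N)=D(N+s),\qquad D(k):=\mathbf 1M^k(\mathbf u_1-\mathbf u_0)\in\mathbb Z .
\]
Write the characteristic polynomial of $M$ as $X^{\sigma}\sum_ip_iX^i$ with $p_i\in\mathbb Z$ and $p_0\ne0$. By the Cayley--Hamilton theorem,
\begin{equation}\label{eq:rec}
p_0D(k)=-\sum_{i\ge1}p_iD(k+i)\qquad(k\ge\sigma).
\end{equation}
If $D(k)=0$ for all $k\ge\sigma$, then $\rho_s(\sigma)$ would be constant in $s$, whereas $\rho_s(\sigma)\ge|r_s|\ge|\varphi^s(r_0)|\to\infty$. Fix $k^*\ge\sigma$ with $D(k^*)\ne0$ and a prime $\ell$ that does not divide $p_0D(k^*)$.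

Suppose that $\hat y_\ell$ has period $m_0\ge1$. By Lemma~\ref{lem:EZ}(d) choose $N\ge\max(n_W,N_W)$ such that $\tau_N(g)$ contains at least $m_0+1$ occurrences of $W$. For $s\ge1$ consider an occurrence of $g\,r_s\,g'$ in $x^{(N)}$. By Lemma~\ref{lem:marks}(a), the marks in the block of $g$ have relative positions $i_0<\dots<i_n$ with $n\ge m_0$ that depend only on $\tau_N(gz)$, not on $s$. By Lemma~\ref{lem:marks}(b),(c), the next mark has a position $p$ relative to the start of the block of $g'$ that depends only on $\tau_N(z')$ and $\tau_N(g')$. So $\hat y_\ell$ contains the word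
\[
(i_1-i_0)\,(i_2-i_1)\cdots(i_n-i_{n-1})\;\bigl(|\tau_N(g)|-i_n+\rho_s(N)+p\bigr)\pmod\ell .
\]
By periodicity the last letter equals the letter $m_0\le n$ places before it, which does not depend on $s$. Hence $\rho_s(N)\bmod\ell$ is constant for $s\ge1$, that is, $D(k)\equiv0\pmod\ell$ for all $k\ge N+1$. Since $\ell\nmid p_0$, descending induction with \eqref{eq:rec} gives $D(k)\equiv0\pmod\ell$ for all $k\ge\sigma$, contradicting $\ell\nmid D(k^*)$.
\end{proof}

For \eqref{eq:running} we have $M=(2)$ and $p_0=-2$, and the $D(k)$ are powers of $2$: the recipe excludes exactly the prime $2$. Fix $\ell$ as in Lemma~\ref{lem:prime} and write $\hat y=\hat y_\ell$.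

\subsection{A tower for the gap sequence}\label{sec:hattower}

To apply Proposition~\ref{prop:UR} we must present $\hat y$ as the image of a tower. The new letters will be the full letters, each decorated with the finite information about the following deficient run that Lemma~\ref{lem:marks} needs: its first letter, its last letter, the length of its image modulo $\ell$, and the next full letter. For a substitution to act on this information, the length modulo $\ell$ must be preserved by the substitution; this dictates the choice of the level and of the power.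

The vector $(|\tau_{N+1}(b)|\bmod\ell)_{b\in\mathcal A_0}$ is a function of the vector $(|\tau_N(b)|\bmod\ell)_{b\in\mathcal A_0}$, so this sequence of vectors is eventually periodic. Choose $\nu\ge\max(n_0,n_W,N_W)$ and $m\ge1$ with
\begin{equation}\label{eq:mod}
|\tau_{\nu+m}(b)|\equiv|\tau_\nu(b)|\pmod\ell\qquad(b\in\mathcal A_0),
\end{equation}
and put $\nu_i=\nu+mi$. Let $\Theta=\{\emptyset\}\cup(Z\times Z\times\mathbb Z/\ell)$. The \emph{profile} $\mathrm{pr}(r)\in\Theta$ of a word $r\in Z^*$ is $\emptyset$ if $r=\varepsilon$, and otherwise the triple formed by the first letter of $r$, the last letter of $r$, and $|\tau_\nu(r)|\bmod\ell$. Let $\hat E=E\times\Theta\times E$. For each $i\geq0$ write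
\[
x^{(\nu_i)}=\cdots f_{-1}\varrho_{-1}\,.\,f_0\varrho_0f_1\varrho_1\cdots,\qquad f_k\in E,\ \varrho_k\in Z^*,
\]
where $f_0=a_{\nu_i}\in C$ and $f_k,\varrho_k$ depend on $i$, and define $\hat x^{(i)}\in\hat E^{\mathbb Z}$ by $\hat x^{(i)}_k=(f_k,\mathrm{pr}(\varrho_k),f_{k+1})$.

\medskip\noindent\emph{The substitution $\hat\varphi$.} For $f\in E$ write
\[
\varphi^m(f)=h_f\,f^1r^1f^2r^2\cdots r^{k-1}f^k\,t_f,\qquad f^1,\dots,f^k\in E,\quad h_f,t_f,r^1,\dots,r^{k-1}\in Z^*,
\]
where $k\ge1$ by Lemma~\ref{lem:EZ}(b). For $e=(f,\vartheta,f')\in\hat E$ let $f''$ be the first $E$-letter of $\varphi^m(f')$ and put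
\[
\hat\varphi(e)=(f^1,\mathrm{pr}(r^1),f^2)\cdots(f^{k-1},\mathrm{pr}(r^{k-1}),f^k)\,(f^k,\vartheta',f''),
\]
where $\vartheta'=\mathrm{pr}(t_fh_{f'})$ if $\vartheta=\emptyset$, and, if $\vartheta=(z_1,z_2,\rho)$, then $\vartheta'=(z_1',z_2',\rho')$ with
\begin{itemize}
\item $z_1'$ the first letter of $t_f\varphi^m(z_1)$,
\item $z_2'$ the last letter of $\varphi^m(z_2)h_{f'}$,
\item $\rho'=|\tau_\nu(t_f)|+\rho+|\tau_\nu(h_{f'})|\bmod\ell$.
\end{itemize}
The definition is made so that
\begin{equation}\label{eq:profile}
\vartheta=\mathrm{pr}(r)\quad\text{implies}\quad\vartheta'=\mathrm{pr}\bigl(t_f\,\varphi^m(r)\,h_{f'}\bigr).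
\end{equation}
For the first and last letters this is immediate, and for the residue we use $|\tau_\nu(\varphi^m(r))|=|\tau_{\nu+m}(r)|\equiv|\tau_\nu(r)|$, which is \eqref{eq:mod} summed over the letters of $r$.

The first components of $\hat\varphi(e)$ are the $E$-letters of $\varphi^m(f)$, in order. Since letters of $Z$ produce no $E$-letters, the first components of $\hat\varphi^i(e)$ are the $E$-letters of $\varphi^{mi}(f)$, by induction on $i$. So $\hat\varphi$ is growing by Lemma~\ref{lem:EZ}(d).

\medskip\noindent\emph{The tower.} The point $x^{(\nu_i)}$ is a shift of $\varphi^m(x^{(\nu_{i+1})})$. Write $x^{(\nu_{i+1})}=\cdots f_k\varrho_kf_{k+1}\cdots$. The $E$-letters of $x^{(\nu_i)}$ are those of the words $\varphi^m(f_k)$, and between the last $E$-letter of $\varphi^m(f_k)$ and the first $E$-letter of $\varphi^m(f_{k+1})$ stands the word $t_{f_k}\varphi^m(\varrho_k)h_{f_{k+1}}\in Z^*$. By \eqref{eq:profile}, the letters of $\hat x^{(i)}$ whose first component lies in $\varphi^m(f_k)$ form the word $\hat\varphi(\hat x_k^{(i+1)})$. Hence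
\[
\hat x^{(i)}=T^{\hat k_i}\hat\varphi(\hat x^{(i+1)}),
\]
where $\hat k_i$ is the number of $E$-letters that precede the origin in the central factor $\varphi^m(a_{\nu_{i+1}})$ of $x^{(\nu_i)}$, and $0\le\hat k_i<|\hat\varphi(\hat x_0^{(i+1)})|$. So $(\hat x^{(i)})$ is a tower over $\hat\varphi$.

\medskip\noindent\emph{The morphism $\hat\tau$.} Let $e=(f,\vartheta,f')\in\hat E$. If $\vartheta=\emptyset$, put $\bar z=f'$, $\rho=0$ and $I_2=\emptyset$. If $\vartheta=(z_1,z_2,\rho)$, put $\bar z=z_1$ and let $I_2$ be the set of $p<0$ such that $W$ starts in $\tau_\nu(z_2f')$ at position $|\tau_\nu(z_2)|+p$. Let $I_1$ be the set of positions less than $|\tau_\nu(f)|$ at which $W$ starts in $\tau_\nu(f\bar z)$, and let $p^*\ge0$ be the position of the first occurrence of $W$ in $\tau_\nu(f')$. List the residues modulo $\ell$ of the elements of $I_1$ in increasing order, followed by the residues $|\tau_\nu(f)|+\rho+p$, where $p$ runs through $I_2\cup\{p^*\}$ in increasing order. Let $\hat\tau(e)$ be the word over $\mathbb Z/\ell$ formed by the successive differences of this list. Its length is $|I_1|+|I_2|\ge1$, because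 $W$ occurs in $\tau_\nu(f)$. So $\hat\tau$ is nonerasing.

Let $f\varrho f'$ be a factor of $x^{(\nu)}$ with $f,f'\in E$ and $\varrho\in Z^*$, and let $e=(f,\mathrm{pr}(\varrho),f')$. The blocks of level $\nu$ of $f$ and $f'$ start at distance $|\tau_\nu(f)|+|\tau_\nu(\varrho)|\equiv|\tau_\nu(f)|+\rho$. By Lemma~\ref{lem:marks}, the list above consists of the positions modulo $\ell$, relative to the start of the block of $f$, of the marks in the blocks of $f$ and $\varrho$, followed by the next mark. So $\hat\tau(e)$ lists, for each mark in the blocks of $f\varrho$, the gap modulo $\ell$ to the next mark. Concatenating over all $k$, we see that $\hat\tau(\hat x^{(0)})$ is a shift of $\hat y$.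

\subsection{End of the proof of Proposition~\ref{prop:general}}

By Lemmas~\ref{lem:gapUR} and~\ref{lem:prime}, the sequence $\hat\tau(\hat x^{(0)})$ is uniformly recurrent and nonperiodic and has a morphic right tail. Proposition~\ref{prop:UR}, applied to $\hat\varphi$, $(\hat x^{(i)})$ and $\hat\tau$, shows that the address $(\hat x_0^{(i+1)},\hat k_i)_{i\ge0}$ is eventually periodic. The term number $i$ determines $a_{\nu_{i+1}}$, which is the first component of $\hat x_0^{(i+1)}$, and the position of the origin in $\varphi^m(a_{\nu_{i+1}})$, which is the position of the $E$-letter number $\hat k_i$, counted from $0$. So the tower $(x^{(\nu+mi)})_{i\geq0}$ over $\varphi^m$ is rational. It is the compression of $(x^{(\nu+n)})_{n\ge0}$, so this tower and the tower $(x^{(n)})_{n\ge0}$ are rational, a contradiction. \qed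

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $y\in Y$ be nonperiodic.

(i)$\Rightarrow$(v). Let $x\in\pi^{-1}(y)$, and take $\tilde\varphi$, $(\tilde x^{(n)})$, $\tau$ from Lemma~\ref{lem:reduction}. The tower is rational by Proposition~\ref{prop:general}, so $\tilde x^{(0)}$ is quasi-fixed by Lemma~\ref{lem:rational}, and so is $x$. This argument uses only that some right tail of $y$ is morphic.

(ii)$\Rightarrow$(v). For a two-sided sequence $x$ put $x^R_n=x_{-n}$. Since $(\varphi^R)^n(a)=\varphi^n(a)^R$, we have $X_{\varphi^R}=\{x^R:x\in X_\varphi\}$, and $x^R\mapsto\pi(x)^R$ is a factor map onto the subshift $\{y'^R:y'\in Y\}$, because reversal interchanges $T$ and $T^{-1}$. The point $\varphi^m(x)^R$ is a shift of $(\varphi^R)^m(x^R)$, so $x$ is quasi-fixed for $\varphi$ if and only if $x^R$ is quasi-fixed for $\varphi^R$. Now $y^R$ is nonperiodic and $(y_{-n})_{n\ge1}$ is a right tail of $y^R$, so the previous paragraph applies to the reversed data.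

(v)$\Rightarrow$(iv) holds because $\pi$ is onto, (iv)$\Rightarrow$(iii) is Proposition~\ref{prop:easy}, and (iii) implies (i) and (ii) because substitutive sequences are morphic. The statement on periodic $y$ is Proposition~\ref{prop:periodic}, and the last statement is Example~\ref{ex:TM} below.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Part (2) is the implication (iii)$\Rightarrow$(v) of Theorem~\ref{thm:B}. In part (1), images of quasi-fixed points are substitutive by Proposition~\ref{prop:easy}. Conversely, a substitutive $y\in Y$ has a quasi-fixed preimage by (iii)$\Rightarrow$(iv) if it is nonperiodic, and by Proposition~\ref{prop:periodic} if it is periodic.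
\end{proof}

\begin{example}\label{ex:TM}
Let $\varphi\colon0\mapsto01,\ 1\mapsto10$ be the Thue--Morse substitution, let $Y=\{y\}$ consist of one constant sequence, and let $\pi$ be the constant map. Then $y$ is periodic and substitutive, and $\pi^{-1}(y)=X_\varphi$. There are countably many quasi-fixed points by Lemma~\ref{lem:shape}, and $X_\varphi$ is uncountable. To see the latter, note that letter number $k$ of $\varphi(a)$ is $a+k\bmod2$. So every $(k_n)\in\{0,1\}^{\mathbb N}$ that takes both values infinitely often defines, with $a_0=0$ and $a_{n+1}=a_n+k_n\bmod2$, a tower in $X_\varphi$ through \eqref{eq:central}. The point $x^{(0)}=T^{k_0}\varphi(x^{(1)})$ contains $\varphi^2(0)=0110$ or $\varphi^2(1)=1001$, hence two equal neighbors $x_i^{(0)}=x_{i+1}^{(0)}$, and this happens only for $i+k_0$ odd. So $x^{(0)}$ determines $k_0$, then $x^{(1)}$, then $k_1$, and so on, and different sequences $(k_n)$ give different points. Thus $\pi^{-1}(y)$ contains points that are not quasi-fixed: nonperiodicity is needed in Theorem~\ref{thm:B}(v) and in Theorem~\ref{thm:A}(2).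
\end{example}

\begin{thebibliography}{9}

\bibitem{AS} Allouche and Shallit, \emph{Automatic Sequences}.

\bibitem{De} Dekking, 1994.

\bibitem{Du98} Durand, Discrete Math. 179 (1998).

\bibitem{Du13} Durand, \emph{Decidability of uniform recurrence of morphic sequences}, IJFCS 24 (2013).

\bibitem{DHS} Durand, Host and Skau, 1999.

\bibitem{Kr} El\.zbieta Krawczyk, \emph{Quasi-fixed points of substitutive systems}, arXiv:2412.01974 (2024).

\end{thebibliography}
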